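\title{A sharp inequality between total $Q$ curvatures of different orders on the sphere}

\begin{abstract}
Let $L_{2k}$ be the $k$-th GJMS operator of the round sphere $\mathbb S^n$, let $0<l<k<n/2$ be integers and $p=\frac{n-2k}{n-2l}$. We prove that among smooth positive functions $u$ with $L_{2l}(u^{1/p})\ge0$ the quotient $\int uL_{2k}u\big/\big(\int u^{1/p}L_{2l}u^{1/p}\big)^p$ is smallest at the constants, and we determine all minimizers. This proves a conjecture posed by Ge, Wang and Wei. The inequality follows from a sharp, conformally invariant inequality for Riesz-type energies of pairs of nonnegative measures. The latter is proved by constructing a maximizer, taking the second variation at a centered maximizer, and inducting on the order of the kernels.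
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{The problem}
Let $n\ge3$, let $\mathbb S^n\subset\mathbb R^{n+1}$ be the unit sphere with round metric $g_0$, Laplace--Beltrami operator $\Delta$ and volume $\omega_n$, and let $\mathbb B^{n+1}$ be the open unit ball. For an integer $k$ with $1\le k<n/2$, the $k$-th GJMS operator of $\mathbb S^n$ is
\[
L_{2k}=\prod_{j=1}^k\Big(-\Delta+\frac{(n-2j)(n+2j-2)}4\Big).
\]
Thus $L_2$ is the Yamabe operator and $L_4$ is the Paneitz operator. On spherical harmonics of degree $m$ the operator $-\Delta$ acts as $m(m+n-1)$, and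
\[
m(m+n-1)+\tfrac{(n-2j)(n+2j-2)}4=\big(m+\tfrac{n-1}2\big)^2-\big(j-\tfrac12\big)^2=\big(m+\tfrac n2-j\big)\big(m+\tfrac n2+j-1\big).
\]
Hence $L_{2k}$ acts on them as multiplication by
\begin{equation}\label{eq:lambda}
\lambda_k(m)=\frac{\Gamma(m+\frac n2+k)}{\Gamma(m+\frac n2-k)}>0 .
\end{equation}

For a conformal metric $g=v^{\frac4{n-2l}}g_0$ with $v>0$ smooth, the $l$-th $Q$ curvature of $g$ is a positive multiple of $v^{-\frac{n+2l}{n-2l}}L_{2l}v$; for $l=1$ it is a positive multiple of the scalar curvature. The volume density of $g$ is $v^{\frac{2n}{n-2l}}$, so $\int_{\mathbb S^n}vL_{2l}v$ measures the total $l$-th $Q$ curvature of $g$. Now fix $0<l<k<n/2$ and write one metric in two ways,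
\[
g=u^{\frac4{n-2k}}g_0=v^{\frac4{n-2l}}g_0,\qquad v=u^{1/p},\qquad p=\frac{n-2k}{n-2l}\in(0,1).
\]
The quotient $\int uL_{2k}u\big/\big(\int vL_{2l}v\big)^p$ compares the total $k$-th and $l$-th $Q$ curvatures of $g$, and $p$ is the exponent that makes it invariant under $u\mapsto cu$. (Putting formally $l=0$ and $L_0=\mathrm{id}$ turns the denominator into a power of the volume of $g$, as in a Sobolev quotient; here the total $l$-th $Q$ curvature takes the place of the volume.) At $u=1$ the quotient equals $\lambda_k(0)\lambda_l(0)^{-p}\omega_n^{1-p}$. The conjecture posed by Ge, Wang and Wei \cite{GWW} states that this value is the minimum among all metrics of positive $l$-th $Q$ curvature, that is, among all $u$ with $L_{2l}(u^{1/p})>0$, and that it is attained exactly by the functions \eqref{eq:extremal} below. The case $k=2$, $l=1$, $n\ge5$ is known; there the constant is $(\frac n2-2)(\frac n2+1)\{\frac n2(\frac n2-1)\}^{\frac2{n-2}}\omega_n^{\frac2{n-2}}$. We prove the conjecture for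 all $k$ and $l$, with the strict inequality in the hypothesis relaxed.

\begin{theorem}\label{thm:main}
Let $0<l<k<n/2$ be integers and $p=\frac{n-2k}{n-2l}$. If $u>0$ is smooth on $\mathbb S^n$ and $L_{2l}(u^{1/p})\ge0$, then
\begin{equation}\label{eq:main}
\int_{\mathbb S^n}uL_{2k}u\ \ge\ \frac{\Gamma(\frac n2+k)}{\Gamma(\frac n2-k)}\left(\frac{\Gamma(\frac n2+l)}{\Gamma(\frac n2-l)}\right)^{-p}\omega_n^{\frac{2(k-l)}{n-2l}}\left(\int_{\mathbb S^n}u^{1/p}L_{2l}u^{1/p}\right)^p .
\end{equation}
Equality holds if and only if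
\begin{equation}\label{eq:extremal}
u(\xi)=c\,(1+w\cdot\xi)^{-\frac{n-2k}2}\qquad\text{for some }c>0,\ w\in\mathbb B^{n+1}.
\end{equation}
All functions \eqref{eq:extremal} satisfy $L_{2l}(u^{1/p})>0$.
\end{theorem}

From now on $\sigma$ is the surface measure normalized to total mass one and $\langle\cdot,\cdot\rangle$ is the inner product of $L^2(\sigma)$. Since $\int_{\mathbb S^n}=\omega_n\int d\sigma$ and $1-p=\frac{2(k-l)}{n-2l}$, inequality \eqref{eq:main} is the same as
\begin{equation}\label{eq:mainnorm}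
\frac{\langle u,L_{2k}u\rangle}{\lambda_k(0)}\ge\Big(\frac{\langle v,L_{2l}v\rangle}{\lambda_l(0)}\Big)^p,\qquad v=u^{1/p}.
\end{equation}

A second-order expansion at $u=1$ supports the conjecture. Put $b=\frac n2-k$ and $a=\frac n2-l$, so that $p=b/a$, and write $(s)_m=s(s+1)\cdots(s+m-1)$, $(s)_0=1$. By \eqref{eq:lambda}, $\lambda_k(m)/\lambda_k(0)=(n-b)_m/(b)_m$, and the same holds for $(l,a)$. Let $u=1+\varepsilon Y$ with $Y$ a spherical harmonic of degree $m\ge1$ and $\langle Y,Y\rangle=1$. Then $v=1+\frac\varepsilon pY+\frac{\varepsilon^2}2\frac{1-p}{p^2}Y^2+O(\varepsilon^3)$, and the two sides of \eqref{eq:mainnorm} are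
\[
1+\varepsilon^2\,\frac{(n-b)_m}{(b)_m}\qquad\text{and}\qquad1+\frac{\varepsilon^2}p\Big(\frac{(n-a)_m}{(a)_m}+1-p\Big)+O(\varepsilon^3).
\]
Multiplied by $b$, the coefficients of $\varepsilon^2$ become $(n-a)A_m(b)+(a-b)A_m(b)$ and $(n-a)A_m(a)+(a-b)$, where $A_m(s)=\prod_{j=1}^{m-1}\frac{n-s+j}{s+j}$. For $m\ge2$ we have $A_m(b)>A_m(a)>1$, because $b<a<n/2$, and the left side wins. For $m=1$ the coefficients agree: these are the directions tangent to the family \eqref{eq:extremal}, which consists of the constant multiples of pullbacks of $g_0$ under the conformal maps of Section~\ref{sec:conformal}. The task is to pass from this local picture to a global statement.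

\subsection*{The dual inequality}
Inequality \eqref{eq:mainnorm} has a nonlinearity inside a differential operator and a hypothesis on $2l$ derivatives. Both disappear on the dual side. The inverse of $L_{2k}$ is an integral operator with kernel a positive multiple of $(1-\xi\cdot\eta)^{-b}$, and the hypothesis says that $L_{2l}v\,\sigma$ is a nonnegative measure.

Throughout, \emph{measure} means finite nonnegative Borel measure. For a measure $\nu$ on $\mathbb S^n$ and real $s<n/2$ define the energy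
\[
I_s(\nu)=\iint(1-\xi\cdot\eta)^{-s}\,d\nu(\xi)\,d\nu(\eta)\in[0,\infty],\qquad\kappa_0(s)=I_s(\sigma).
\]
Here $1-\xi\cdot\eta=\frac12|\xi-\eta|^2$; on the diagonal the kernel is $+\infty$ for $s>0$ and $1$ for $s=0$. For measures $f,\mu$ and $p\in(0,1)$ define the weighted geometric mean
\[
f^p\mu^{1-p}=\Big(\frac{df}{d\nu}\Big)^p\Big(\frac{d\mu}{d\nu}\Big)^{1-p}\nu,\qquad\nu=f+\mu .
\]
For $\zeta\in\mathbb B^{n+1}$ put $\varphi_\zeta(\xi)=\dfrac{1-|\zeta|^2}{|\xi-\zeta|^2}$, $\xi\in\mathbb S^n$.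

\begin{theorem}\label{thm:dual}
Let $0<b<a<n/2$ be real numbers such that $[b,a]$ contains an integer, and let $p=b/a$. For all measures $f,\mu$ on $\mathbb S^n$ with $0<I_a(f)<\infty$ and $\mu\ne0$,
\begin{equation}\label{eq:G}
I_b(f^p\mu^{1-p})\le S_0(a,b)\,I_a(f)^p\,\mu(\mathbb S^n)^{2(1-p)},\qquad S_0(a,b)=\kappa_0(b)\,\kappa_0(a)^{-p}.
\end{equation}
Equality holds if and only if $f=c\,\varphi_\zeta^{\,n-a}\sigma$ and $\mu=c'\varphi_\zeta^{\,n}\sigma$ for some $c,c'>0$ and $\zeta\in\mathbb B^{n+1}$.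
\end{theorem}

The constant $S_0(a,b)$ is the value of the quotient of the two sides at $f=\mu=\sigma$. H\"older's inequality alone gives \eqref{eq:G} with constant $1$; the content of the theorem is the sharp constant.

\subsection*{The method}
Let $(f,\mu)$ maximize the quotient in \eqref{eq:G}, with $\mu$ moved by a conformal map so that its center of mass is the origin, and let $h=f^p\mu^{1-p}$. We attach to it the two numbers
\[
q=\frac{I_{a-1}(f)}{I_a(f)},\qquad y=\frac{I_{b-1}(h)}{I_b(h)},
\]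
the averages of $\frac12|\xi-\eta|^2$ with respect to the two energy densities; they measure how spread out $f$ and $h$ are. A spectral comparison shows that $q$ is at most its value $q_0$ for $f=\sigma$, with equality only for multiples of $\sigma$. The second variation in the directions of the coordinate functions bounds $y$ from below in terms of $q$. Inequality \eqref{eq:G} for the lowered exponents $(a-1,b-1)$ bounds $y$ from above in terms of $q$. Both bounds are equalities for the round pair, and they are incompatible when $q<q_0$.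

Sections~\ref{sec:kernels} and~\ref{sec:conformal} treat the kernels and the conformal invariance, and Section~\ref{sec:duality} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:dual}. Section~\ref{sec:variation} computes the variations, Section~\ref{sec:model} carries out the argument by hand for $n=6$, $(a,b)=(2,1)$, and Section~\ref{sec:induction} proves Theorem~\ref{thm:dual} in general. The existence of a maximizer, which is independent of the rest, is proved in Section~\ref{sec:existence}.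

\section{The kernels $(1-t)^{-s}$}\label{sec:kernels}

We write $t=\xi\cdot\eta$ and recall the standard facts on spherical harmonics. The space $L^2(\sigma)$ is the orthogonal sum of the spaces $\mathcal H_m$, $m\ge0$, of restrictions of homogeneous harmonic polynomials of degree $m$, and the restriction of any polynomial is a finite sum of elements of the $\mathcal H_m$. If $\{Y_{m,j}\}_j$ is a real orthonormal basis of $\mathcal H_m$, then $\sum_jY_{m,j}(\xi)Y_{m,j}(\eta)=Z_m(\xi\cdot\eta)$ for a polynomial $Z_m$ of degree $m$. Put $N_m=Z_m(1)$ and $P_m=Z_m/N_m$. The Cauchy--Schwarz inequality gives $|P_m|\le1$ on $[-1,1]$, and orthonormality gives $\int Z_m(t)Z_{m'}(t)\,d\sigma(\eta)=\delta_{mm'}N_m$. For fixed $\xi$, the law of $t=\xi\cdot\eta$ under $\sigma$ has density $(1-t^2)^{\frac n2-1}/\big(2^{n-1}B(\frac n2,\frac n2)\big)$ on $[-1,1]$. Rodrigues' formula reads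
\[
P_m(t)(1-t^2)^{\frac n2-1}=\frac{(-1)^m}{2^m(n/2)_m}\,\frac{d^m}{dt^m}(1-t^2)^{m+\frac n2-1}.
\]
The Funk--Hecke formula states that if $K(\xi\cdot\eta)$ is $\sigma$-integrable in $\eta$ and $Y\in\mathcal H_m$, then $\int K(\xi\cdot\eta)Y(\eta)\,d\sigma(\eta)=\big(\int KP_m\,d\sigma\big)Y(\xi)$. Thus the eigenvalues of the kernel $(1-t)^{-s}$ are
\[
\kappa_m(s)=\int(1-\xi\cdot\eta)^{-s}P_m(\xi\cdot\eta)\,d\sigma(\eta),\qquad s<n/2,
\]
independently of $\xi$; for $m=0$ this is $I_s(\sigma)$.

\begin{lemma}\label{lem:kappa}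
For $s<n/2$ and $m\ge0$,
\begin{equation}\label{eq:kappa}
\kappa_m(s)=2^{-s}\,\frac{\Gamma(n)\Gamma(\frac n2-s)}{\Gamma(\frac n2)}\cdot\frac{(s)_m}{\Gamma(n-s+m)}.
\end{equation}
Consequently:
\begin{enumerate}
\item[(a)] $\kappa_0(s)>0$ for all $s<n/2$. For $m\ge1$ we have $\kappa_m(s)>0$ if $0<s<n/2$, $\kappa_m(0)=0$, and $\kappa_m(s)<0$ if $-1<s<0$.
\item[(b)] For $0<s<n/2$ we have $\kappa_m(s-1)=r_m(s)\kappa_m(s)$ with
\[
r_0(s)=\frac{n-2s}{n-s},\qquad r_m(s)=\frac{(n-2s)(s-1)}{(s+m-1)(n-s+m)}<r_0(s)\quad(m\ge1).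
\]
The function $r_0$ is strictly decreasing with values in $(0,1)$, and $\frac1{2-r_0(s)}=1-\frac sn$.
\item[(c)] If $1\le k<n/2$ is an integer and $b=\frac n2-k$, then $\kappa_m(b)\lambda_k(m)=\kappa_0(b)\lambda_k(0)$ for all $m$.
\end{enumerate}
\end{lemma}

\begin{proof}
Insert Rodrigues' formula and integrate by parts $m$ times, using $\frac{d^i}{dt^i}(1-t)^{-s}=(s)_i(1-t)^{-s-i}$. The boundary term of the step $i\in\{0,\dots,m-1\}$ is a multiple of $(1-t)^{-s-i}\frac{d^{m-i-1}}{dt^{m-i-1}}(1-t^2)^{m+\frac n2-1}$. The second factor vanishes at $t=-1$ and is $O((1-t)^{i+\frac n2})$ at $t=1$, so the term vanishes because $\frac n2-s>0$. Therefore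
\[
\kappa_m(s)=\frac{(s)_m}{2^m(n/2)_m}\cdot\frac{\int_{-1}^1(1-t)^{\frac n2-1-s}(1+t)^{m+\frac n2-1}\,dt}{2^{n-1}B(\frac n2,\frac n2)} .
\]
The integral equals $2^{n-1-s+m}\,\Gamma(\frac n2-s)\Gamma(m+\frac n2)/\Gamma(n-s+m)$. With $\Gamma(m+\frac n2)=(n/2)_m\Gamma(\frac n2)$ and $B(\frac n2,\frac n2)=\Gamma(\frac n2)^2/\Gamma(n)$ we obtain \eqref{eq:kappa}.

The sign of $\kappa_m(s)$ is that of $(s)_m$, which gives (a). In (b), the quotient $\kappa_m(s-1)/\kappa_m(s)$ is the product of $2(\frac n2-s)$, $(s-1)_m/(s)_m$ and $1/(n-s+m)$, and the middle factor is $1$ for $m=0$ and $\frac{s-1}{s+m-1}$ for $m\ge1$. If $s\le1$, then $r_m(s)\le0<r_0(s)$; if $s>1$, then $r_m/r_0=\frac{s-1}{s+m-1}\cdot\frac{n-s}{n-s+m}<1$. The last sentence follows from $r_0(s)=2-\frac n{n-s}$. For (c), the dependence of $\kappa_m(b)$ on $m$ is through $(b)_m/\Gamma(n-b+m)=\Gamma(b)^{-1}\Gamma(m+\frac n2-k)/\Gamma(m+\frac n2+k)=\Gamma(b)^{-1}\lambda_k(m)^{-1}$.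
\end{proof}

We need the spectral expansion of $I_s(\nu)$ for measures $\nu$ that have no density in $L^2$. The size of the degree $m$ component of $\nu$ is
\[
e_m(\nu)=\iint Z_m(\xi\cdot\eta)\,d\nu(\xi)\,d\nu(\eta)=\sum_j\Big(\int Y_{m,j}\,d\nu\Big)^2\ge0,\qquad e_0(\nu)=\nu(\mathbb S^n)^2 .
\]
The diagonal has $\nu\otimes\nu$-measure $\sum_z\nu(\{z\})^2$. Hence it is null if and only if $\nu$ has no atoms, and this is the case whenever $I_s(\nu)<\infty$ for some $s>0$.

\begin{lemma}\label{lem:expansion}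
If $-1<s<n/2$ and $I_s(\nu)<\infty$, then $I_s(\nu)=\sum_{m\ge0}\kappa_m(s)e_m(\nu)$.
\end{lemma}

\begin{proof}
We expand the kernel in powers of $t$; all rearrangements are justified by positivity. Write $t^i=\sum_{m\le i}c_{i,m}Z_m(t)$. By orthogonality,
\[
c_{i,m}=\int t^iP_m\,d\sigma=\frac1{N_m}\iint(\xi\cdot\eta)^iZ_m(\xi\cdot\eta)\,d\sigma\,d\sigma=\frac1{N_m}\sum_j\Big|\int\xi^{\otimes i}\,Y_{m,j}(\xi)\,d\sigma(\xi)\Big|^2\ge0,
\]
because $(\xi\cdot\eta)^i$ is the inner product of the tensors $\xi^{\otimes i}$ and $\eta^{\otimes i}$. Moreover $\iint t^i\,d\nu\,d\nu=\sum_{m\le i}c_{i,m}e_m(\nu)$.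

Let $s>0$. For $0<r<1$ the series $(1-rt)^{-s}=\sum_i\frac{(s)_i}{i!}r^it^i$ has positive coefficients and converges uniformly on $[-1,1]$. Integrating termwise and rearranging a double series of nonnegative terms, we get
\[
\iint(1-rt)^{-s}\,d\nu\,d\nu=\sum_m\kappa_m^{(r)}e_m(\nu),\qquad\kappa_m^{(r)}=\sum_i\frac{(s)_i}{i!}r^ic_{i,m}=\int(1-rt)^{-s}P_m\,d\sigma,
\]
and $\kappa_m^{(r)}\ge0$ is nondecreasing in $r$. Since $1-rt\ge r(1-t)$, we have $(1-rt)^{-s}\le r^{-s}(1-t)^{-s}$. Let $r\uparrow1$. The diagonal is $\nu\otimes\nu$-null, so by dominated convergence the left side tends to $I_s(\nu)$ and $\kappa_m^{(r)}\to\kappa_m(s)$. Monotone convergence for the series finishes this case.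

Let $-1<s<0$. Then $(1-t)^{-s}=1-\sum_{i\ge1}d_it^i$ with $d_i=-(s)_i/i!>0$, and letting $t\uparrow1$ gives $\sum d_i=1$, so the series converges uniformly on $[-1,1]$. Integrating against $\nu\otimes\nu$ gives $I_s(\nu)=e_0(\nu)-\sum_m\big(\sum_{i\ge1}d_ic_{i,m}\big)e_m(\nu)$, again after rearranging nonnegative terms. Integrating against $P_m\sigma$ gives $\kappa_m(s)=\delta_{m0}-\sum_{i\ge1}d_ic_{i,m}$. Finally, for $s=0$ both sides equal $e_0(\nu)$.
\end{proof}

The next lemma contains all that the proof uses about the energies. At fixed mass the uniform measure minimizes $I_s$ for $s\ge0$ and maximizes it for $-1<s\le0$, and it is the most spread out measure in the sense of the ratio $I_{s-1}/I_s$.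

\begin{lemma}\label{lem:compare}
Let $\nu$ be a measure on $\mathbb S^n$.
\begin{enumerate}
\item[(a)] If $0<s<n/2$ and $I_s(\nu)<\infty$, then $I_{s-1}(\nu)\le r_0(s)I_s(\nu)$, with equality if and only if $\nu=c\sigma$ for some $c\ge0$.
\item[(b)] If $0\le s<n/2$, then $I_s(\nu)\ge\kappa_0(s)\,\nu(\mathbb S^n)^2$.
\item[(c)] If $-1<s\le0$, then $I_s(\nu)\le\kappa_0(s)\,\nu(\mathbb S^n)^2$.
\end{enumerate}
\end{lemma}

\begin{proof}
Parts (b) and (c) follow from Lemma~\ref{lem:expansion} and the signs in Lemma~\ref{lem:kappa}(a); in (b) there is nothing to prove if $I_s(\nu)=\infty$, and in (c) the kernel is bounded. In (a), $1-t\le2$ gives $I_{s-1}(\nu)\le2I_s(\nu)<\infty$, and $s-1>-1$, so both energies can be expanded: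
\[
r_0(s)I_s(\nu)-I_{s-1}(\nu)=\sum_{m\ge1}\kappa_m(s)\big(r_0(s)-r_m(s)\big)e_m(\nu)\ge0 .
\]
All coefficients are positive, so equality holds if and only if $e_m(\nu)=0$ for all $m\ge1$. This means that $\nu-\nu(\mathbb S^n)\sigma$ annihilates every $\mathcal H_m$, hence every polynomial, hence by the Weierstrass theorem every continuous function.
\end{proof}

\section{Geometric means and conformal invariance}\label{sec:conformal}

The geometric mean is defined in the same way for measures on $\mathbb S^n\times\mathbb S^n$.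

\begin{lemma}\label{lem:mean}
Let $f,\mu$ be measures on $X=\mathbb S^n$ or $X=\mathbb S^n\times\mathbb S^n$, let $p\in(0,1)$ and $h=f^p\mu^{1-p}$.
\begin{enumerate}
\item[(a)] If $f,\mu\ll\nu'$ for a measure $\nu'$, then $h=(\frac{df}{d\nu'})^p(\frac{d\mu}{d\nu'})^{1-p}\nu'$.
\item[(b)] For bounded Borel $\phi,\psi\ge0$, $(\phi f)^p(\psi\mu)^{1-p}=\phi^p\psi^{1-p}h$. In particular the geometric mean commutes with restriction to Borel sets.
\item[(c)] For a homeomorphism $T$ of $X$, $(T_\#f)^p(T_\#\mu)^{1-p}=T_\#h$.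
\item[(d)] For Borel $\phi,\psi\colon X\to[0,\infty)$, $\int\phi^p\psi^{1-p}\,dh\le(\int\phi\,df)^p(\int\psi\,d\mu)^{1-p}$. In particular $h(A)\le f(A)^p\mu(A)^{1-p}$, so that $h\ll f$ and $h\ll\mu$.
\item[(e)] If $X=\mathbb S^n$, then $h\otimes h=(f\otimes f)^p(\mu\otimes\mu)^{1-p}$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\nu=f+\mu$. In (a), the densities with respect to $\nu'$ are those with respect to $\nu$ times $\frac{d\nu}{d\nu'}$, and this factor comes out with exponent $p+(1-p)=1$. Parts (b), (c) and (e) follow from (a) with $\nu'=\nu$, $T_\#\nu$ and $\nu\otimes\nu$. Part (d) is H\"older's inequality in $L^{1/p}(\nu)$ and $L^{1/(1-p)}(\nu)$.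
\end{proof}

Let $0<b<a<n/2$, $p=b/a$, $I_a(f)<\infty$ and $h=f^p\mu^{1-p}$. Then $f$ and $h\ll f$ have no atoms, so the diagonal can be ignored in $I_a(f)$ and $I_b(h)$. Since $(1-t)^{-b}=((1-t)^{-a})^p$, parts (d) and (e) give, for every Borel set $E\subset\mathbb S^n\times\mathbb S^n$,
\begin{equation}\label{eq:holder}
\iint_E(1-t)^{-b}\,dh\,dh\le\Big(\iint_E(1-t)^{-a}\,df\,df\Big)^p\big((\mu\otimes\mu)(E)\big)^{1-p}.
\end{equation}

For $\zeta\in\mathbb B^{n+1}$ and $\xi\in\mathbb S^n$ let
\[
T_\zeta(\xi)=(1-|\zeta|^2)\frac{\xi-\zeta}{|\xi-\zeta|^2}-\zeta .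
\]

\begin{lemma}\label{lem:T}
The map $T_\zeta$ is a diffeomorphism of $\mathbb S^n$ with $T_\zeta^*g_0=\varphi_\zeta^2g_0$, it satisfies $(T_\zeta)_\#(\varphi_\zeta^n\sigma)=\sigma$, and
\begin{equation}\label{eq:T}
1-T_\zeta\xi\cdot T_\zeta\eta=\varphi_\zeta(\xi)\varphi_\zeta(\eta)(1-\xi\cdot\eta).
\end{equation}
\end{lemma}

\begin{proof}
With $D=|\xi-\zeta|^2=1-2\xi\cdot\zeta+|\zeta|^2$,
\[
|T_\zeta\xi|^2=\frac{1-|\zeta|^2}D\big[(1-|\zeta|^2)-2(\xi\cdot\zeta-|\zeta|^2)\big]+|\zeta|^2=(1-|\zeta|^2)+|\zeta|^2=1,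
\]
since the bracket equals $D$. The identity $\big|\frac x{|x|^2}-\frac{x'}{|x'|^2}\big|=\frac{|x-x'|}{|x||x'|}$ with $x=\xi-\zeta$, $x'=\eta-\zeta$ gives $|T_\zeta\xi-T_\zeta\eta|^2=\varphi_\zeta(\xi)\varphi_\zeta(\eta)|\xi-\eta|^2$, which is \eqref{eq:T}. So $T_\zeta$ is smooth and injective, and letting $\eta\to\xi$ along a curve shows that its differential multiplies lengths by $\varphi_\zeta(\xi)>0$. Thus $T_\zeta$ is a local diffeomorphism, its image is open and compact in the connected space $\mathbb S^n$, and it is onto. Its Jacobian is $\varphi_\zeta^n$, which gives the formula for the push-forward.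
\end{proof}

\begin{lemma}[Invariance]\label{lem:invariance}
Let $0<b<a<n/2$, $p=b/a$, $T=T_\zeta$, $\varphi=\varphi_\zeta$. The map $(f,\mu)\mapsto(T_\#(\varphi^af),T_\#\mu)$ is injective, preserves $I_a(f)$, $\mu(\mathbb S^n)$ and $I_b(f^p\mu^{1-p})$, and sends $(c\varphi^{n-a}\sigma,c'\varphi^n\sigma)$ to $(c\sigma,c'\sigma)$.
\end{lemma}

\begin{proof}
By \eqref{eq:T}, $I_s(T_\#(\varphi^s\nu))=\iint(1-T\xi\cdot T\eta)^{-s}\varphi(\xi)^s\varphi(\eta)^s\,d\nu\,d\nu=I_s(\nu)$. By Lemma~\ref{lem:mean}(b),(c), the measure $h=f^p\mu^{1-p}$ is replaced by $T_\#(\varphi^{ap}h)=T_\#(\varphi^bh)$. Apply the identity with $(s,\nu)=(a,f)$ and $(b,h)$. Injectivity holds because $T$ is a homeomorphism and $\varphi>0$, and the last claim is Lemma~\ref{lem:T}.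
\end{proof}

The relation $ap=b$ is what makes the weights match. The family $T_\zeta$ is not compact: for $\xi\ne\zeta^*$ we have $\varphi_\zeta(\xi)\to0$ as $\zeta\to\zeta^*\in\mathbb S^n$, so the probability measures $\varphi_\zeta^n\sigma$ concentrate at $\zeta^*$. The following normalization removes this freedom.

\begin{lemma}[Hersch]\label{lem:hersch}
If $\mu$ is a probability measure on $\mathbb S^n$ without atoms, there is $\zeta\in\mathbb B^{n+1}$ with $\int T_\zeta\,d\mu=0$, that is, $\int\xi\,d(T_\zeta)_\#\mu=0$.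
\end{lemma}

\begin{proof}
The map $V(\zeta)=\int T_\zeta\,d\mu$ is continuous on $\mathbb B^{n+1}$. Let $\zeta\to\zeta^*\in\mathbb S^n$ from inside the ball. For $\xi\ne\zeta^*$ we have $T_\zeta(\xi)\to-\zeta^*$, because $1-|\zeta|^2\to0$ while $|\xi-\zeta|\to|\xi-\zeta^*|>0$. Since $\mu(\{\zeta^*\})=0$ and $|T_\zeta|=1$, dominated convergence gives $V(\zeta)\to-\zeta^*$. So $V$, extended by $-\mathrm{id}$ on the boundary, is continuous on the closed ball. If $V$ had no zero, $-V/|V|$ would be a continuous retraction of the closed ball onto its boundary, and there is none.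
\end{proof}

The assumption on atoms is needed: for a point mass, $|V|=1$ everywhere.

\section{From the dual inequality to Theorem~\ref{thm:main}}\label{sec:duality}

\begin{proof}[Proof of Theorem~\ref{thm:main}, given Theorem~\ref{thm:dual}]
Let $b=\frac n2-k$ and $a=\frac n2-l$. Then $0<b<a<\frac n2$ because $0<l<k<n/2$, and $p=b/a$. The interval $[b,a]$ has length $k-l\ge1$, so it contains an integer and Theorem~\ref{thm:dual} applies. For $G\in L^2(\sigma)$ let $G_m$ be its component in $\mathcal H_m$. If $G\ge0$ is bounded, then $I_b(G\sigma)\le(\sup G)^2\kappa_0(b)<\infty$ and $e_m(G\sigma)=\|G_m\|^2$, so Lemmas~\ref{lem:expansion} and~\ref{lem:kappa}(c) give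
\begin{equation}\label{eq:inverse}
I_b(G\sigma)=\kappa_0(b)\lambda_k(0)\sum_m\frac{\|G_m\|^2}{\lambda_k(m)},\qquad I_a(G\sigma)=\kappa_0(a)\lambda_l(0)\sum_m\frac{\|G_m\|^2}{\lambda_l(m)}.
\end{equation}

\emph{The inequality.} Let $v=u^{1/p}$, $F=L_{2l}v$ and $M=\langle v,F\rangle=\sum_m\lambda_l(m)\|v_m\|^2>0$. To bound $\langle u,L_{2k}u\rangle$ from below we test $u=v^p$ against a function $H$, and the choice $H=v^{1-p}F$ makes the pairing equal to $M$. This $H$ factors as $F^p(vF)^{1-p}$, and both factors are controlled by $M$. So let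
\[
f=F\sigma,\qquad\mu=vF\sigma,\qquad h=f^p\mu^{1-p}=H\sigma .
\]
These are nonnegative measures because $F\ge0$; this is the only use of the curvature hypothesis. We have $\mu(\mathbb S^n)=M$, and since $F_m=\lambda_l(m)v_m$, \eqref{eq:inverse} gives $I_a(f)=\kappa_0(a)\lambda_l(0)M\in(0,\infty)$. By the Cauchy--Schwarz inequality, \eqref{eq:inverse} and \eqref{eq:G},
\begin{align*}
M^2=\Big(\sum_m\langle u_m,H_m\rangle\Big)^2&\le\sum_m\lambda_k(m)\|u_m\|^2\cdot\sum_m\frac{\|H_m\|^2}{\lambda_k(m)}=\langle u,L_{2k}u\rangle\,\frac{I_b(h)}{\kappa_0(b)\lambda_k(0)}\\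
&\le\langle u,L_{2k}u\rangle\,\frac{\kappa_0(b)\kappa_0(a)^{-p}\big(\kappa_0(a)\lambda_l(0)M\big)^pM^{2-2p}}{\kappa_0(b)\lambda_k(0)}\\
&=\langle u,L_{2k}u\rangle\,\frac{\lambda_l(0)^p}{\lambda_k(0)}\,M^{2-p}.
\end{align*}
Dividing by $M^{2-p}$ gives \eqref{eq:mainnorm}.

\emph{The family \eqref{eq:extremal}.} We have
\[
\varphi_\zeta(\xi)=\frac{1-|\zeta|^2}{1+|\zeta|^2}\Big(1-\frac{2\zeta}{1+|\zeta|^2}\cdot\xi\Big)^{-1},
\]
and $\zeta\mapsto-\frac{2\zeta}{1+|\zeta|^2}$ maps $\mathbb B^{n+1}$ onto itself because $\rho\mapsto\frac{2\rho}{1+\rho^2}$ maps $[0,1)$ onto itself. So the functions \eqref{eq:extremal} are exactly the functions $c\varphi_\zeta^b$ with $c>0$, $\zeta\in\mathbb B^{n+1}$.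

\emph{Equality implies \eqref{eq:extremal}.} If equality holds in \eqref{eq:mainnorm}, it holds in \eqref{eq:G} for $(F\sigma,vF\sigma)$. Then $F$ and $vF$ are positive multiples of $\varphi_\zeta^{n-a}$ and $\varphi_\zeta^n$, everywhere by continuity. Hence $v$ is a positive multiple of $\varphi_\zeta^a$, and $u=v^p$ is a positive multiple of $\varphi_\zeta^b$.

\emph{The functions \eqref{eq:extremal} give equality.} Let $\varphi=\varphi_\zeta$, $T=T_\zeta$ and $s\in\{a,b\}$. By \eqref{eq:T} and $T_\#(\varphi^n\sigma)=\sigma$,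
\[
\int(1-\xi\cdot\eta)^{-s}\varphi(\eta)^{n-s}\,d\sigma(\eta)=\varphi(\xi)^s\int(1-T\xi\cdot T\eta)^{-s}\varphi(\eta)^n\,d\sigma(\eta)=\kappa_0(s)\varphi(\xi)^s .
\]
Pairing with $Y\in\mathcal H_m$ and using Fubini's theorem and the Funk--Hecke formula, we get $\kappa_m(s)(\varphi^{n-s})_m=\kappa_0(s)(\varphi^s)_m$. For $s=b$ multiply by $\lambda_k(m)$, for $s=a$ by $\lambda_l(m)$, and use Lemma~\ref{lem:kappa}(c):
\[
L_{2k}\varphi^b=\lambda_k(0)\varphi^{n-b},\qquad L_{2l}\varphi^a=\lambda_l(0)\varphi^{n-a}>0 .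
\]
For $u=c\varphi^b$ we have $v=c^{1/p}\varphi^a$, so $L_{2l}v>0$. Since $\int\varphi^n\,d\sigma=1$, we find $\langle u,L_{2k}u\rangle=c^2\lambda_k(0)$ and $\langle v,L_{2l}v\rangle=c^{2/p}\lambda_l(0)$, and both sides of \eqref{eq:mainnorm} equal $c^2$.
\end{proof}

Theorem~\ref{thm:dual} treats $f$ and $\mu$ as independent, although above they are linked by $\mu=(L_{2l}^{-1}F)f$. Nothing is lost by this: a link of the same form reappears for maximizers as the Euler--Lagrange equation \eqref{eq:potential}.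

\section{First and second variation at a maximizer}\label{sec:variation}

In this section $0<b<a<n/2$ are arbitrary and $p=b/a$. A pair $(f,\mu)$ is \emph{admissible} if $0<I_a(f)<\infty$ and $\mu\ne0$, \emph{normalized} if $I_a(f)=\mu(\mathbb S^n)=1$, and \emph{centered} if $\int\xi\,d\mu=0$. Let
\[
S=S(a,b)=\sup\Big\{\frac{I_b(f^p\mu^{1-p})}{I_a(f)^p\,\mu(\mathbb S^n)^{2(1-p)}}:\ (f,\mu)\text{ admissible}\Big\}.
\]
The quotient is unchanged when $f$ or $\mu$ is multiplied by a positive constant. Testing with $(\sigma,\sigma)$ and using \eqref{eq:holder} with $E=\mathbb S^n\times\mathbb S^n$, we get $0<S_0(a,b)\le S\le1$. A \emph{maximizer} is an admissible pair that attains $S$.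

\begin{proposition}\label{prop:existence}
For all $0<b<a<n/2$ there is a normalized, centered maximizer.
\end{proposition}

The proof is given in Section~\ref{sec:existence}. For a normalized maximizer put $h=f^p\mu^{1-p}$, so $I_b(h)=S$, and define symmetric probability measures on $\mathbb S^n\times\mathbb S^n$ by
\[
\Pi_f=(1-t)^{-a}f\otimes f,\qquad\Pi_h=S^{-1}(1-t)^{-b}h\otimes h .
\]
The expectations of $1-t$ under these measures are
\begin{equation}\label{eq:qy}
q=I_{a-1}(f)\in(0,r_0(a)],\qquad y=S^{-1}I_{b-1}(h)\in(0,r_0(b)].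
\end{equation}
They are positive because $1-t>0$ off the null diagonal, and the upper bounds are Lemma~\ref{lem:compare}(a). In particular $q,y<1$.

A maximizer is only a pair of measures, so additive perturbations are awkward. Multiplicative ones preserve admissibility and commute with the geometric mean. For bounded Borel functions $\alpha,\beta$ the pair $(e^{\varepsilon\alpha}f,e^{\varepsilon\beta}\mu)$ is admissible, and by Lemma~\ref{lem:mean}(b) its geometric mean is $e^{\varepsilon\rho}h$ with $\rho=p\alpha+(1-p)\beta$. The logarithm of its quotient is $\log S+\mathcal L(\varepsilon)$, where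
\[
\mathcal L(\varepsilon)=\log\iint e^{\varepsilon(\rho(\xi)+\rho(\eta))}\,d\Pi_h-p\log\iint e^{\varepsilon(\alpha(\xi)+\alpha(\eta))}\,d\Pi_f-2(1-p)\log\int e^{\varepsilon\beta}\,d\mu .
\]
For a bounded random variable $X$, the function $\varepsilon\mapsto\log\mathbb E\,e^{\varepsilon X}$ is smooth, and its first two derivatives at $0$ are the mean and the variance of $X$. Since $\mathcal L$ has a maximum at $0$, we have $\mathcal L'(0)=0$ and $\mathcal L''(0)\le0$.

\begin{lemma}[First variation]\label{lem:first}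
Let $(f,\mu)$ be a normalized maximizer. Then $\Pi_f$ and $\Pi_h$ both have marginal $\mu$, and $\mu$ has no atoms. If $q=r_0(a)$, then $f=c\sigma$ for some $c>0$, $\mu=\sigma$, and $S=S_0(a,b)$.
\end{lemma}

\begin{proof}
Let $m_f,m_h$ be the marginals. Then
\[
0=\mathcal L'(0)=2\int\rho\,dm_h-2p\int\alpha\,dm_f-2(1-p)\int\beta\,d\mu .
\]
With $\alpha=0$ this reads $\int\beta\,dm_h=\int\beta\,d\mu$ for all $\beta$, and with $\beta=0$ it reads $\int\alpha\,dm_h=\int\alpha\,dm_f$ for all $\alpha$. So $m_f=m_h=\mu$. Explicitly,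
\begin{equation}\label{eq:potential}
\mu=Uf,\qquad U(\xi)=\int(1-\xi\cdot\eta)^{-a}\,df(\eta).
\end{equation}
Hence $\mu\ll f$ has no atoms. If $q=r_0(a)$, then $f=c\sigma$ by the equality case of Lemma~\ref{lem:compare}(a), with $c>0$ as $f\ne0$. Then $U=c\kappa_0(a)$ is constant, so the probability measure $\mu$ equals $\sigma$, and $S$ is the value of the quotient at $(\sigma,\sigma)$.
\end{proof}

It remains to show that $q=r_0(a)$. The second variation provides many inequalities, and we want one that can be evaluated without knowing the maximizer. The coordinate functions are the right choice because $\sum_i(\xi_i+\eta_i)^2=4-2(1-t)$, so that the variances add up to expressions in $q$ and $y$. Centering makes the means vanish.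

\begin{lemma}[Second variation]\label{lem:second}
A normalized, centered maximizer satisfies
\begin{equation}\label{eq:second}
\frac1{2-y}\ge1-p+\frac p{2-q}.
\end{equation}
\end{lemma}

\begin{proof}
The condition $\mathcal L''(0)\le0$ reads
\[
\operatorname{Var}_{\Pi_h}\big(\rho(\xi)+\rho(\eta)\big)\le p\operatorname{Var}_{\Pi_f}\big(\alpha(\xi)+\alpha(\eta)\big)+2(1-p)\operatorname{Var}_\mu(\beta).
\]
Take $\alpha=\gamma\xi_i$ and $\beta=\xi_i$ with $\gamma\in\mathbb R$, so that $\rho=(p\gamma+1-p)\xi_i$. By Lemma~\ref{lem:first} all three means are multiples of $\int\xi_i\,d\mu=0$. Sum over $i=1,\dots,n+1$, using $|\xi+\eta|^2=4-2(1-t)$ and $|\xi|^2=1$, and divide by $2$: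
\[
(p\gamma+1-p)^2(2-y)\le p\gamma^2(2-q)+(1-p).
\]
For $\gamma=\frac1{2-q}$ the right side equals $p\gamma+1-p>0$. Cancel this factor and divide by $2-y>0$.
\end{proof}

\begin{remark}\label{rem:round}
For the round pair, $q=r_0(a)$ and $y=r_0(b)$, and \eqref{eq:second} is an equality: by Lemma~\ref{lem:kappa}(b) the left side is $1-\frac bn$ and the right side is $1-p+p(1-\frac an)=1-\frac bn$. The reason is invariance. In this case $\gamma=\frac{n-a}n$, and since $\log\varphi_\zeta=2\zeta\cdot\xi+O(|\zeta|^2)$, the variation is tangent to the family $(\varphi_\zeta^{n-a}\sigma,\varphi_\zeta^n\sigma)$, along which the quotient is constant.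
\end{remark}

\section{The case $n=6$, $a=2$, $b=1$}\label{sec:model}

This case corresponds to $k=2$, $l=1$ on $\mathbb S^6$, and every step is explicit. Here $p=\frac12$, $r_0(1)=\frac45$ and $r_0(2)=\frac12$. From $\kappa_0(0)=1$ and Lemma~\ref{lem:kappa}(b) we get $\kappa_0(1)=\frac54$ and $\kappa_0(2)=\frac52$, so $S_0=\frac54\big(\frac52\big)^{-1/2}=\frac{\sqrt{10}}4$. Let $(f,\mu)$ be a normalized, centered maximizer and $h=f^{1/2}\mu^{1/2}$. Then $q=I_1(f)\le\frac12$ and $y=I_0(h)/S=h(\mathbb S^6)^2/S$.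

The right side of \eqref{eq:second} is $\frac{3-q}{2(2-q)}$, so $2-y\le\frac{2(2-q)}{3-q}$, that is,
\[
y\ge\frac2{3-q}.
\]
For the opposite bound we compare masses. By Lemma~\ref{lem:mean}(d) and Lemma~\ref{lem:compare}(b),
\[
Sy=h(\mathbb S^6)^2\le f(\mathbb S^6)\,\mu(\mathbb S^6)=f(\mathbb S^6)\le\Big(\frac{I_1(f)}{\kappa_0(1)}\Big)^{1/2}=\Big(\frac{4q}5\Big)^{1/2}.
\]
We do not know $S$ yet, but it enters on the favorable side: $S\ge S_0=\frac{\sqrt{10}}4$ gives
\[
y\le\tfrac45\sqrt{2q}.
\]
The two bounds together say $(3-q)\sqrt{2q}\ge\frac52$. The function $(3-q)\sqrt q$ has derivative $\frac{3(1-q)}{2\sqrt q}>0$ on $(0,1)$, and $(3-q)\sqrt{2q}=\frac52$ at $q=\frac12$. Hence $q\ge\frac12$, so $q=\frac12=r_0(2)$, and Lemma~\ref{lem:first} gives $S=S_0$.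

In words: a concentrated $f$ (small $q$) has small mass, which forces $y$ to be small, while the second variation never allows $y\le\frac23$. In general only the upper bound on $y$ needs a new argument, since $I_{b-1}(h)$ is no longer the square of a mass.

\section{Lowering the exponents and the proof of Theorem~\ref{thm:dual}}\label{sec:induction}

We want to bound $I_{b-1}(h)$ by $I_{a-1}(f)$. For $b\le1\le a$ both can be compared with masses, in the right directions. For $b>1$ the natural tool is \eqref{eq:G} for $(a-1,b-1)$. The difficulty is that the weight belonging to these exponents is $\tilde p=\frac{b-1}{a-1}<p$, so $h$ is not the $\tilde p$-mean of $f$ and $\mu$. It is, however, the $\tilde p$-mean of $f$ and an auxiliary measure $g=f^\vartheta\mu^{1-\vartheta}$, provided $\tilde p+(1-\tilde p)\vartheta=p$, and this equation has the solution $\vartheta=1/a$.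

\begin{lemma}\label{lem:descent}
Let $0<b<a<n/2$ and $p=b/a$. Assume either that $b\le1\le a$, or that $b>1$ and inequality \eqref{eq:G} holds for the exponents $(a-1,b-1)$. Then for every admissible pair $(f,\mu)$ with $\mu(\mathbb S^n)=1$ and $h=f^p\mu^{1-p}$,
\begin{equation}\label{eq:descent}
I_{b-1}(h)\le\kappa_0(b-1)\Big(\frac{I_{a-1}(f)}{\kappa_0(a-1)}\Big)^p .
\end{equation}
\end{lemma}

\begin{proof}
Put $R=I_{a-1}(f)/\kappa_0(a-1)$, which is finite since $I_{a-1}(f)\le2I_a(f)$. In both cases $0\le a-1<n/2$, so Lemma~\ref{lem:compare}(b) gives $0<f(\mathbb S^n)^2\le R$.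

Let $b\le1\le a$. Then $b-1\in(-1,0]$, and Lemma~\ref{lem:compare}(c) and Lemma~\ref{lem:mean}(d) give
\[
I_{b-1}(h)\le\kappa_0(b-1)\,h(\mathbb S^n)^2\le\kappa_0(b-1)\,f(\mathbb S^n)^{2p}\le\kappa_0(b-1)R^p .
\]

Let $b>1$, $\tilde p=\frac{b-1}{a-1}$ and $g=f^{1/a}\mu^{1-1/a}$; note that $1/a\in(0,1)$. We have
\[
\tilde p+\frac{1-\tilde p}a=\frac{a(b-1)+(a-b)}{a(a-1)}=\frac ba=p,\qquad(1-\tilde p)\Big(1-\frac1a\Big)=\frac{a-b}a=1-p .
\]
Computing all densities with respect to $f+\mu$, as Lemma~\ref{lem:mean}(a) allows, we get $f^{\tilde p}g^{1-\tilde p}=h$. If $g=0$, then $h=0$ and there is nothing to prove. Otherwise $(f,g)$ is admissible for $(a-1,b-1)$, and \eqref{eq:G} gives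
\[
I_{b-1}(h)\le\kappa_0(b-1)\,R^{\tilde p}\,g(\mathbb S^n)^{2(1-\tilde p)} .
\]
By Lemma~\ref{lem:mean}(d), $g(\mathbb S^n)^2\le f(\mathbb S^n)^{2/a}\le R^{1/a}$. The total exponent of $R$ is $\tilde p+\frac{1-\tilde p}a=p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dual}]
The interval $[b,a]$ contains an integer if and only if $N:=\lceil b\rceil\le a$. We induct on $N\ge1$. If $N=1$, then $b\le1\le a$. If $N\ge2$, then $b>1$, $0<b-1<a-1<n/2$ and $\lceil b-1\rceil=N-1\le a-1$, so \eqref{eq:G} holds for $(a-1,b-1)$ by the induction hypothesis. In both cases Lemma~\ref{lem:descent} applies.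

\emph{Centered maximizers are round.} Let $(f,\mu)$ be any normalized, centered maximizer; one exists by Proposition~\ref{prop:existence}. Put $q_0=r_0(a)$, $y_0=r_0(b)$, so that $0<q_0<y_0<1$, and let $x=q/q_0\in(0,1]$, with $q,y$ as in \eqref{eq:qy}. Insert $\kappa_0(b-1)=y_0\kappa_0(b)$ and $\kappa_0(a-1)=q_0\kappa_0(a)$ in \eqref{eq:descent}:
\[
Sy=I_{b-1}(h)\le y_0\kappa_0(b)\Big(\frac q{q_0\kappa_0(a)}\Big)^p=S_0(a,b)\,y_0x^p .
\]
Since $S\ge S_0(a,b)$, we get $y\le y_0x^p<1$. The left side of \eqref{eq:second} is increasing in $y$ on $(-\infty,2)$, so $\Phi(x)\ge0$ for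
\[
\Phi(x)=\frac1{2-y_0x^p}-\frac p{2-q_0x}-(1-p).
\]
By Remark~\ref{rem:round}, $\Phi(1)=0$. For $0<x\le1$,
\[
\Phi'(x)=p\Big(\frac{y_0x^{p-1}}{(2-y_0x^p)^2}-\frac{q_0}{(2-q_0x)^2}\Big)>0,
\]
because $y_0x^{p-1}\ge y_0>q_0$, and $y_0x^p\ge q_0x$ gives $0<2-y_0x^p\le2-q_0x$. Hence $\Phi<0$ on $(0,1)$, which forces $x=1$. By Lemma~\ref{lem:first}, $f=c\sigma$, $\mu=\sigma$ and $S=S_0(a,b)$. This proves \eqref{eq:G}.

\emph{Equality.} Let $(f,\mu)$ attain equality in \eqref{eq:G}. After multiplication by positive constants it is a normalized maximizer, and $\mu$ has no atoms by Lemma~\ref{lem:first}. Choose $\zeta$ by Lemma~\ref{lem:hersch}. By Lemma~\ref{lem:invariance} the pair $((T_\zeta)_\#(\varphi_\zeta^af),(T_\zeta)_\#\mu)$ is a normalized, centered maximizer, so it equals $(c\sigma,\sigma)$ for some $c>0$. This is also the image of $(c\varphi_\zeta^{n-a}\sigma,\varphi_\zeta^n\sigma)$, and injectivity gives $f=c\varphi_\zeta^{n-a}\sigma$, $\mu=\varphi_\zeta^n\sigma$. Conversely, by the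 same lemma the quotient at $(c\varphi_\zeta^{n-a}\sigma,c'\varphi_\zeta^n\sigma)$ equals the quotient at $(c\sigma,c'\sigma)$, which is $S_0(a,b)$.
\end{proof}

\begin{remark}
The assumption that $[b,a]$ contains an integer is used only in Lemma~\ref{lem:descent}. After $N$ steps the lower exponent $b-N$ lies in $(-1,0]$, and we need $a-N\ge0$ for the bound $f(\mathbb S^n)^2\le R$. If $-1<a-N<0$, Lemma~\ref{lem:compare}(c) gives the reverse bound, and the argument stops. In the setting of Theorem~\ref{thm:main}, lowering $(a,b)$ by one raises $(l,k)$ by one, so the induction starts at the largest admissible $k$. For example, on $\mathbb S^7$ the case $(k,l)=(2,1)$, that is $(a,b)=(\frac52,\frac32)$, rests on the dual inequality for $(\frac32,\frac12)$, which belongs to $(k,l)=(3,2)$.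
\end{remark}

\section{Existence of a maximizer}\label{sec:existence}

We work with measures because a maximizing sequence $\mu_j$ is bounded only in mass. We use the following standard facts on a compact metric space. A sequence of measures of bounded mass has a weak-$*$ convergent subsequence. If $\nu_j\to\nu$ weakly-$*$, then $\limsup\nu_j(C)\le\nu(C)$ for closed $C$, $\liminf\nu_j(O)\ge\nu(O)$ for open $O$, and $\nu_j\otimes\nu_j\to\nu\otimes\nu$ weakly-$*$ (by the Stone--Weierstrass theorem). Continuous functions are dense in $L^1(\nu)$.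

There are two difficulties. The kernel $(1-t)^{-b}$ is unbounded, so $I_b(h_j)$ may be lost in the limit; by \eqref{eq:holder} this can happen only if $\mu_j$ concentrates at a point. Complete concentration is excluded by centering. Partial concentration, of a mass $\theta\in(0,1)$, is excluded because the mass of $\mu$ enters \eqref{eq:G} through its square and $\theta^2+(1-\theta)^2<1$. The second difficulty is that the geometric mean is not weakly-$*$ continuous; it is, however, upper semicontinuous, which is the direction we need.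

\begin{lemma}\label{lem:usc}
If $f_j\to f$, $\mu_j\to\mu$ and $h_j=f_j^p\mu_j^{1-p}\to h'$ weakly-$*$ on $\mathbb S^n$, then $h'\le f^p\mu^{1-p}$.
\end{lemma}

\begin{proof}
For continuous $\phi\ge0$, Lemma~\ref{lem:mean}(d) gives $\int\phi\,dh_j\le(\int\phi\,df_j)^p(\int\phi\,d\mu_j)^{1-p}$, and in the limit $\int\phi\,dh'\le(\int\phi\,df)^p(\int\phi\,d\mu)^{1-p}$. Given a Borel set $A$, choose continuous $\phi_i\to1_A$ in $L^1(f+\mu+h')$, truncated so that $0\le\phi_i\le1$. The convergence holds in $L^1(f)$, $L^1(\mu)$ and $L^1(h')$, so $h'(A)\le f(A)^p\mu(A)^{1-p}$. In particular $h'\ll\nu:=f+\mu$. Fix $\delta>0$ and partition $\mathbb S^n$ into the Borel sets on which $\frac{df}{d\nu}\in[i\delta,(i+1)\delta)$ and $\frac{d\mu}{d\nu}\in[i'\delta,(i'+1)\delta)$, with integers $i,i'\ge0$. For Borel $A$ inside such a set, $h'(A)\le((i+1)\delta)^p((i'+1)\delta)^{1-p}\nu(A)$. Hence $\frac{dh'}{d\nu}\le(\frac{df}{d\nu}+\delta)^p(\frac{d\mu}{d\nu}+\delta)^{1-p}$ $\nu$-almost everywhere. Let $\delta\to0$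 along a sequence.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:existence}]
\emph{Step 1: a centered maximizing sequence.} Take normalized pairs $(f_j,\mu_j)$ with $h_j=f_j^p\mu_j^{1-p}$ and $I_b(h_j)\to S>0$. Let $A_j$ be the countable set of atoms of $\mu_j$. Since $f_j$ has no atoms, $f_j(A_j)=h_j(A_j)=0$, so by Lemma~\ref{lem:mean}(b) restricting the pair to the complement of $A_j$ changes neither $f_j$ nor $h_j$. The restricted $\mu_j$ is nonzero for large $j$, since $h_j\ne0$ and $h_j\ll\mu_j$, and its mass is at most one, so the quotient does not decrease. After renormalizing we may assume that $\mu_j$ has no atoms, and then, by Lemmas~\ref{lem:hersch} and~\ref{lem:invariance}, that $\int\xi\,d\mu_j=0$. From $1-t\le2$ we get $2^{-a}f_j(\mathbb S^n)^2\le I_a(f_j)=1$, and $h_j(\mathbb S^n)\le f_j(\mathbb S^n)^p$. Along a subsequence $f_j\to f$, $\mu_j\to\mu$ and $h_j\to h'$ weakly-$*$, and $\mu$ is a centered probability measure.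

\emph{Step 2: $\mu$ has no atoms.} Suppose $\mu(\{z\})=\theta>0$. Then $\theta<1$, since a point mass is not centered. We cut the sphere into a small cap around $z$, the exterior of a much larger cap, and the annulus between them, and show that only the two self-interactions of the cap and of the exterior matter.

Let $B_s=\{\xi\in\mathbb S^n:|\xi-z|\le s\}$. On $B_s\times B_s$ we have $1-t\le2s^2$, so $(2s^2)^{-a}f_j(B_s)^2\le1$, that is,
\begin{equation}\label{eq:growth}
f_j(B_s)\le2^{a/2}s^a\qquad\text{for all }s>0 .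
\end{equation}
Fix $0<\delta<\min\{\frac12,\theta\}$, choose $R>0$ with $\mu(B_R\setminus\{z\})<\delta$, and put $r=\delta R$. The interior of $B_r$ has $\mu$-measure at least $\theta$ and the closed set $B_R$ has $\mu$-measure less than $\theta+\delta$, so for large $j$
\[
\theta-\delta\le\mu_j(B_r)\le\mu_j(B_R)\le\theta+\delta .
\]
Hence $A=B_R\setminus B_r$ has $\mu_j(A)\le2\delta$, and $\mu_j(B_R^c)\le1-\theta+\delta$.

For $\xi\in B_r$ and $\eta\in B_R^c$ we have $|\xi-z|\le R/2\le|\eta-z|/2$, so $|\xi-\eta|\ge|\eta-z|/2$ and $(1-t)^{-a}\le8^a|\eta-z|^{-2a}$. Decomposing $B_R^c$ into the annuli $B_{2^{i+1}R}\setminus B_{2^iR}$ and using \eqref{eq:growth},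
\[
\int_{B_R^c}|\eta-z|^{-2a}\,df_j(\eta)\le\sum_{i\ge0}(2^iR)^{-2a}\,2^{a/2}(2^{i+1}R)^a=\frac{2^{3a/2}}{1-2^{-a}}\,R^{-a}.
\]
Since $f_j(B_r)\le2^{a/2}\delta^aR^a$, the powers of $R$ cancel and
\[
\iint_{B_r\times B_R^c}(1-t)^{-a}\,df_j\,df_j\le C\delta^a,\qquad C=\frac{32^a}{1-2^{-a}} .
\]
The product $\mathbb S^n\times\mathbb S^n$ is covered by $B_r\times B_r$, $B_R^c\times B_R^c$, $B_r\times B_R^c$, $B_R^c\times B_r$, $A\times\mathbb S^n$ and $\mathbb S^n\times A$. Apply \eqref{eq:holder} on the last four sets, bounding the $\mu_j$-factor by one on the first two of them and the $f_j$-factor by one on the other two: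
\[
I_b(h_j)\le I_b(h_j|_{B_r})+I_b(h_j|_{B_R^c})+2(C\delta^a)^p+2(2\delta)^{1-p}.
\]
Let $q_1=I_a(f_j|_{B_r})$, $q_2=I_a(f_j|_{B_R^c})$, $\theta_1=\mu_j(B_r)$, $\theta_2=\mu_j(B_R^c)$; then $q_1+q_2\le I_a(f_j)=1$. The restriction of $h_j$ to either set is the geometric mean of the restrictions, so its energy is at most $Sq_i^p\theta_i^{2(1-p)}$ by the definition of $S$; if $q_i=0$ or $\theta_i=0$, the restriction of $h_j$ vanishes and the bound holds as well. By H\"older's inequality for sums,
\[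
q_1^p(\theta_1^2)^{1-p}+q_2^p(\theta_2^2)^{1-p}\le(q_1+q_2)^p(\theta_1^2+\theta_2^2)^{1-p}\le\big((\theta+\delta)^2+(1-\theta+\delta)^2\big)^{1-p}.
\]
Letting $j\to\infty$ and then $\delta\to0$, we obtain $S\le S(\theta^2+(1-\theta)^2)^{1-p}<S$, a contradiction.

\emph{Step 3: passage to the limit.} For $\varepsilon>0$ the function $K_\varepsilon=\min\{(1-t)^{-b},\varepsilon^{-b}\}$ is continuous on $\mathbb S^n\times\mathbb S^n$ and equals $(1-t)^{-b}$ outside the closed set $D_\varepsilon=\{1-t\le\varepsilon\}$. By \eqref{eq:holder} with $E=D_\varepsilon$,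
\[
I_b(h_j)\le\iint K_\varepsilon\,dh_j\,dh_j+\big((\mu_j\otimes\mu_j)(D_\varepsilon)\big)^{1-p}.
\]
Letting $j\to\infty$ gives $S\le I_b(h')+((\mu\otimes\mu)(D_\varepsilon))^{1-p}$. As $\varepsilon\downarrow0$ the sets $D_\varepsilon$ decrease to the diagonal, which is $\mu\otimes\mu$-null by Step 2. Hence $S\le I_b(h')$. On the other hand, $\iint\min\{(1-t)^{-a},\varepsilon^{-a}\}\,df\,df=\lim_j\iint\min\{(1-t)^{-a},\varepsilon^{-a}\}\,df_j\,df_j\le1$, and monotone convergence gives $I_a(f)\le1$.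

Let $h=f^p\mu^{1-p}$. By Lemma~\ref{lem:usc}, $0<S\le I_b(h')\le I_b(h)$. So $h\ne0$, hence $f\ne0$ and $0<2^{-a}f(\mathbb S^n)^2\le I_a(f)\le1$. The pair $(f,\mu)$ is admissible, and $S\le I_b(h)\le SI_a(f)^p\le S$. Therefore $I_a(f)=1$ and $I_b(h)=S$.
\end{proof}

\begin{thebibliography}{1}

\bibitem{GWW}
Yuxin Ge, Guofang Wang, Wei Wei,
\emph{A Yamabe problem for the quotient between the $Q$ curvature and the scalar curvature},
arXiv:2603.15074 (2026).

\end{thebibliography}
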